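# Almost stable marriages with linear communication

**Theorem 1.** Let $n\ge 1$ women and $n$ men be given, where each woman has a strict preference order over all the men and each man has a strict preference order over all the women. Alice knows the orders of all the women, and Bob knows the orders of all the men. For all $n\ge1$ and $\varepsilon\in(0,1)$ there is a public-coin protocol in which Alice and Bob each send one message, simultaneously, of total length
$$2\Big\lceil \tfrac2\varepsilon\big(2n\ln(k+1)+3\big)\Big\rceil\lceil\log_2k\rceil=O\!\left(\tfrac n\varepsilon\log^2\tfrac 2\varepsilon\right)\ \text{bits},\qquad k=\lceil 4/\varepsilon\rceil,$$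
and which on every input outputs, with probability at least $0.95$, a marriage with at most $\varepsilon n^2$ blocking pairs. With private coins only, $O(\log n)$ additional bits suffice, with success probability at least $2/3$.

## The terms of Theorem 1

Write $W$ and $M$ for the sets of women and men. Let $r_w(m)\in\{1,\dots,n\}$ be the rank of $m$ on the list of $w$, where $1$ is best, and let $r_m(w)$ be the rank of $w$ on the list of $m$. Alice holds all the $r_w$ and Bob all the $r_m$.

**Marriages and blocking pairs.** A *marriage* $\mu$ is a perfect matching between $W$ and $M$. We write $\mu(w)$ and $\mu(m)$ for spouses. A pair $(w,m)$ *blocks* $\mu$ if $w$ prefers $m$ to $\mu(w)$ and $m$ prefers $w$ to $\mu(m)$. We write $f(\mu)$ for the number of blocking pairs; $\mu$ is *stable* if $f(\mu)=0$. Gale and Shapley showed that a stable marriage always exists. A married couple never blocks its own marriage, so $f(\mu)\le n^2-n$.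

*Example.* Let $n=2$, let $w_1,m_1$ rank each other first, and let $w_2,m_2$ rank each other first. The marriage $\{(w_1,m_1),(w_2,m_2)\}$ has no blocking pair. In the other marriage both $(w_1,m_1)$ and $(w_2,m_2)$ block.

**Protocols.** A deterministic protocol is a binary tree. Each inner node belongs to Alice or to Bob, and its owner sends a bit that depends only on what the owner knows. The leaf reached is the *transcript*. The *cost* is the worst-case number of bits, that is, the depth of the tree; a protocol of cost $C$ has at most $2^C$ transcripts. *Private* coins are seen by one party, and *public* coins are seen by both for free. The output marriage is a function of the transcript and the public coins, so both parties know it. A simultaneous protocol is the special case in which neither message depends on the other.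

**The question.** The following facts are known. A randomized protocol that finds a stable marriage needs $\Omega(n^2)$ bits. The Gale–Shapley algorithm gives a protocol with $O(n^2\log n)$ bits. And for $\varepsilon\ge\delta>0$ one can decide, with $O(\log n)$ bits, whether a *given* marriage has at least $\varepsilon n^2$ or at most $(\varepsilon-\delta)n^2$ blocking pairs. So exact stability is expensive to find and approximate stability is cheap to test. Can approximate stability also be found cheaply? That is, for every fixed $\varepsilon\in(0,1)$, do $o(n^2)$ bits suffice to output, with probability at least $2/3$, a marriage with at most $\varepsilon n^2$ blocking pairs? The problem comes from Gonczarowski, Nisan, Ostrovsky and Rosenbaum, "A Stable Marriage Requires Communication", arXiv:1405.7709 (2014).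

Theorem 1 answers yes: for fixed $\varepsilon$ the cost is $O_\varepsilon(n)$. For $\varepsilon=1/4$ we have $k=16$, and the cost is at most $363n+200$ bits. The cost remains $o(n^2)$ for $\varepsilon=\varepsilon(n)$, provided $\varepsilon n/\log^2(1/\varepsilon)\to\infty$.

Two further theorems measure how good this is.

**Theorem 2.** If $3/n\le\varepsilon\le 1/18000$, every protocol that on every input outputs with probability at least $2/3$ a marriage with at most $\varepsilon n^2$ blocking pairs has cost at least $\frac{n}{63000\,\varepsilon}$. Consequently, for $n\ge 54000$ and every $\varepsilon\le 3/n$ the cost is $\Omega(n^2)$; even "at most $3n$ blocking pairs" needs $\Omega(n^2)$ bits.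

**Theorem 3.** (a) If $\varepsilon>1/3$ is fixed, then for all large $n$ a public-coin protocol with zero communication suffices. (b) If $0<\varepsilon<1/3$ is fixed, the randomized communication complexity is $\Theta_\varepsilon(n)$.

Together with Gale–Shapley, Theorems 1 and 2 say that for $0<\varepsilon\le1/18000$ and $n\ge54000$ the complexity lies between $\Omega(\min\{n/\varepsilon,n^2\})$ and $O(\min\{\frac n\varepsilon\log^2\frac1\varepsilon,\ n^2\log n\})$. For the lower bound: if $\varepsilon\ge 3/n$ it is Theorem 2 directly, and if $\varepsilon<3/n$ it is the consequence stated there. The arguments below do not close the factor $\log^2(1/\varepsilon)$, nor the factor $\log n$ when $\varepsilon\lesssim 1/n$, and they do not treat $\varepsilon=1/3$ exactly.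

## Small instances, and the shift instance

For $n=1$ the only marriage is stable. For $n=2$ we have $f\le n^2-n=2$, so any marriage will do once $\varepsilon\ge1/2$.

Suppose all women rank the men $m_1,\dots,m_n$ in this order, and all men rank the women $w_1,\dots,w_n$ in this order. If $w_i$ marries $m_{n+1-i}$, then $(w_i,m_j)$ blocks exactly when $j<n+1-i$ and $i<n+1-j$, that is, when $i+j\le n$. This gives $n(n-1)/2$ blocking pairs. So an unlucky marriage can have about half of all pairs blocking.

It can be worse. Index both sexes by $\mathbb Z_n$, and let woman $i$ and man $j$ give each other rank $1+((i+j)\bmod n)$. This is the *shift instance*; it returns in the proof of Theorem 3. If the couples are the pairs with $i+j\equiv0$, everyone has their first choice and the marriage is stable. If the couples are the pairs with $i+j\equiv n-1$, everyone has their last choice and all $n^2-n$ other pairs block.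

## Testing one marriage against testing all of them

Here is why testing is cheap. Fix $\mu$. Sample pairs $(w,m)$ at random; for each, Alice sends the bit "does $w$ prefer $m$ to $\mu(w)$?" and Bob sends the corresponding bit. The fraction of samples with both bits equal to $1$ estimates $f(\mu)/n^2$.

A sensible plan is to do this for all marriages at once. If $f(\mu)>\varepsilon n^2$, then $T$ uniform samples miss all blocking pairs of $\mu$ with probability at most $(1-\varepsilon)^T\le e^{-\varepsilon T}$. There are $n!$ marriages, so with $T=\lceil\frac1\varepsilon(\ln n!+3)\rceil$ samples it holds, with probability at least $1-e^{-3}$, that *every* marriage with more than $\varepsilon n^2$ blocking pairs has a blocking pair in the sample $S$. A marriage without blocking pairs in $S$ exists, since a stable one exists. It seems that we only have to output one.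

The plan stops at the word "output". Whether $(w,m)\in S$ blocks $\mu$ depends on comparing $m$ with $\mu(w)$, and the pair $(w,\mu(w))$ is usually not in $S$. If the parties send ranks only on $S$, they cannot tell which marriages survive. If they send enough to compare $m$ with every possible $\mu(w)$, they send whole preference lists. Restricting to marriages with all couples in $S$ does not help when $T=O_\varepsilon(n)$: for $n\ge2$ a given woman has no sampled pair with probability $(1-1/n)^T\ge e^{-2T/n}$, which is bounded below, so we expect linearly many women with no sampled pair at all.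

## Threshold vectors instead of marriages

The way out is to stop asking about marriages. Pair each person with a *threshold*: the label of the partner they got, or "anything" if they got nobody. Whether a sampled pair is dangerous then depends only on its own label and on two thresholds. And there are few threshold vectors, whatever the marriage is.

First recall the Gale–Shapley algorithm for incomplete lists. Let $S\subseteq W\times M$, and let each person rank strictly his or her $S$-neighbours. Women propose in decreasing order of preference, each man keeps the best proposal so far and rejects the others, and a woman who has exhausted her list stays single. Let $\nu\subseteq S$ be the resulting partial matching.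

**Lemma 4.** No $(w,m)\in S\setminus\nu$ is such that $w$ is unmatched or strictly prefers $m$ to $\nu(w)$, and $m$ is unmatched or strictly prefers $w$ to $\nu(m)$.

*Proof.* Suppose $w$ is unmatched or prefers $m$ to $\nu(w)$. Then $w$ proposed to $m$ and was rejected, at once or later. When $m$ rejected her he held someone he prefers, and from then on he only changes to women he prefers still more. So at the end $m$ is matched to a woman he prefers to $w$. $\blacksquare$

Now let $a,b:W\times M\to\{1,\dots,k\}$ be *any* two functions, the labels, with small labels meaning good. Given $S$ and the labels on $S$, let each person rank the $S$-neighbours by label (women use $a$, men use $b$), with ties broken by index, and let $\nu$ be the Gale–Shapley matching. Put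
$$\alpha(w)=\begin{cases}a(w,\nu(w))&\text{if } w \text{ is matched in }\nu,\\ k+1&\text{otherwise,}\end{cases}\qquad
\beta(m)=\begin{cases}b(\nu(m),m)&\text{if } m \text{ is matched in }\nu,\\ k+1&\text{otherwise.}\end{cases}$$
For arbitrary $\alpha\in\{1,\dots,k+1\}^W$ and $\beta\in\{1,\dots,k+1\}^M$ define
$$B(\alpha,\beta)=\{(w,m): a(w,m)<\alpha(w)\ \text{and}\ b(w,m)<\beta(m)\}.\tag{1}$$

*Example.* Let $n=k=3$ with labels equal to ranks, and $S=\{(w_1,m_1),(w_2,m_1),(w_2,m_2)\}$. Let $a(w_1,m_1)=a(w_2,m_1)=1$, $a(w_2,m_2)=2$, and $b(w_1,m_1)=2$, $b(w_2,m_1)=1$, $b(w_2,m_2)=3$. Both $w_1$ and $w_2$ propose to $m_1$, who keeps $w_2$; then $w_1$ has nobody left. So $\nu=\{(w_2,m_1)\}$, $\alpha=(4,1,4)$, $\beta=(1,4,4)$. No label is below $1$ and every label is below $4$, so $B(\alpha,\beta)=\{w_1,w_3\}\times\{m_2,m_3\}$. This set is disjoint from $S$, and the next lemma shows that this is no accident.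

**Lemma 5.** Let $\delta\in(0,1)$, let $T\ge\frac1\delta(2n\ln(k+1)+3)$, let $e_1,\dots,e_T$ be independent uniform elements of $W\times M$, and $S=\{e_1,\dots,e_T\}$. For the $(\alpha,\beta)$ computed from $S$, always $S\cap B(\alpha,\beta)=\emptyset$, and
$$\Pr\big[\,|B(\alpha,\beta)|>\delta n^2\,\big]\le e^{-3}<0.05 .$$

*Proof.* **Step 1: the sample avoids $B(\alpha,\beta)$.** Suppose $(w,m)\in S$ has $a(w,m)<\alpha(w)$ and $b(w,m)<\beta(m)$. If $(w,m)\in\nu$, then $\alpha(w)=a(w,m)$, a contradiction. So $(w,m)\in S\setminus\nu$. If $w$ is matched, then $a(w,m)<a(w,\nu(w))$, so $w$ strictly prefers $m$ to $\nu(w)$. Similarly $m$ is unmatched or strictly prefers $w$. This contradicts Lemma 4.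

**Step 2: a large set of the form (1) is hit.** The pair $(\alpha,\beta)$ depends on $S$, so we may not treat $B(\alpha,\beta)$ as a fixed set. But for a fixed input the *family* of all sets (1) is fixed before $S$ is drawn, and it has at most $(k+1)^{2n}$ members. A fixed member with more than $\delta n^2$ elements is missed by all $T$ samples with probability at most $(1-\delta)^T\le e^{-\delta T}$. By the union bound, the probability that some member with more than $\delta n^2$ elements is disjoint from $S$ is at most
$$(k+1)^{2n}e^{-\delta T}=e^{2n\ln(k+1)-\delta T}\le e^{-3}.$$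
By Step 1, if $|B(\alpha,\beta)|>\delta n^2$ then such a member exists. $\blacksquare$

## Exact ranks as labels cost a factor $\log^2 n$

Take $k=n$, $a(w,m)=r_w(m)$, $b(w,m)=r_m(w)$, $\delta=\varepsilon$. Complete $\nu$ to a marriage $\mu$ by pairing unmatched women and men in index order. If $(w,m)$ blocks $\mu$, then $a(w,m)<a(w,\mu(w))\le\alpha(w)$: if $w$ is matched in $\nu$ this is equality at the end, and otherwise $\alpha(w)=n+1$. Similarly $b(w,m)<\beta(m)$. So all blocking pairs of $\mu$ lie in $B(\alpha,\beta)$, and $f(\mu)\le\varepsilon n^2$ with probability at least $0.95$. The cost is $2\lceil\frac1\varepsilon(2n\ln(n+1)+3)\rceil\lceil\log_2n\rceil=O(\frac n\varepsilon\log^2n)$ for $n\ge2$.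

This is already $o(n^2)$ for fixed $\varepsilon$. One factor $\log n$ comes from the length of a rank and the other from the number $(n+1)^{2n}$ of threshold vectors. Both go away if ranks are rounded to a number of classes that depends only on $\varepsilon$. The price is that a blocking pair may now have the same label as a spouse, and we must count these pairs separately.

## Coarse labels: proof of Theorem 1

**Step 1: the labels.** Let $k=\lceil4/\varepsilon\rceil$ and
$$a(w,m)=\lceil k\,r_w(m)/n\rceil,\qquad b(w,m)=\lceil k\,r_m(w)/n\rceil ,$$
both in $\{1,\dots,k\}$. For instance, if $n=5$ and $k=3$, ranks $1,2,3,4,5$ get labels $1,2,2,3,3$. We need class sizes: $a(w,m)=j$ means that $r_w(m)$ lies in the half-open interval $((j-1)n/k,\,jn/k]$ of length $n/k$, which contains at most $\lceil n/k\rceil$ integers. So for each $w$ and $j$, at most $\lceil n/k\rceil$ men have $a(w,m)=j$. The same holds for each $m$ and $b$.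

**Step 2: the protocol.** Let $T=\lceil\frac2\varepsilon(2n\ln(k+1)+3)\rceil$. The public coins choose independent uniform pairs $e_1,\dots,e_T$. Alice sends $a(e_1),\dots,a(e_T)$ and Bob sends $b(e_1),\dots,b(e_T)$. Both compute $\nu$ as above, complete it to a marriage $\mu$ by pairing the unmatched women and men in index order, and output $\mu$. The cost is $2T\lceil\log_2k\rceil$.

**Step 3: blocking pairs that share a label with a spouse are few.** Let $(w,m)$ block $\mu$. Labels are monotone in ranks, so $a(w,m)\le a(w,\mu(w))$ and $b(w,m)\le b(\mu(m),m)$. For a fixed $w$, the number of blocking $(w,m)$ with $a(w,m)=a(w,\mu(w))$ is at most $\lceil n/k\rceil-1$, because $\mu(w)$ is in the same class and $m\ne\mu(w)$. And $\lceil n/k\rceil-1<n/k\le\varepsilon n/4$. Summing over $w$, at most $\varepsilon n^2/4$ blocking pairs have equality in $a$. In the same way at most $\varepsilon n^2/4$ have equality in $b$. In total at most $\varepsilon n^2/2$ blocking pairs have an equality.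

**Step 4: the other blocking pairs lie in $B(\alpha,\beta)$.** They satisfy
$$a(w,m)<a(w,\mu(w))\le\alpha(w),\qquad b(w,m)<b(\mu(m),m)\le\beta(m).$$
Indeed $\mu$ extends $\nu$, so $\alpha(w)=a(w,\mu(w))$ if $w$ is matched in $\nu$, and otherwise $\alpha(w)=k+1$ exceeds every label. The same reasoning applies to $\beta$. By Lemma 5 with $\delta=\varepsilon/2$, there are at most $\varepsilon n^2/2$ such pairs with probability at least $0.95$. Then $f(\mu)\le\varepsilon n^2$.

**Step 5: the size of the cost.** Since $\varepsilon<1$, we have $k+1<4/\varepsilon+2<6/\varepsilon<(2/\varepsilon)^3$. So $\ln(k+1)\le3\ln(2/\varepsilon)$ and $\lceil\log_2k\rceil\le4\log_2(2/\varepsilon)$, using $\log_2(2/\varepsilon)>1$. Hence $T=O(\frac n\varepsilon\log\frac2\varepsilon)$ and the cost is $O(\frac n\varepsilon\log^2\frac2\varepsilon)$.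

**Step 6: private coins, by Newman's argument.** The aim is to replace the public string by one from a short fixed list. There are $(n!)^{2n}\le e^{2n^2\ln n}$ inputs. Draw $t=\lceil20n^2\ln n\rceil+1$ independent public strings. For a fixed input, each string fails with probability at most $0.05$. Hoeffding's inequality says that the average of $t$ independent variables in $[0,1]$ exceeds its mean by $s>0$ or more with probability at most $e^{-2ts^2}$. So the probability that more than a $1/3$ fraction of the strings fail is at most $e^{-2t(1/3-0.05)^2}<e^{-t/10}<e^{-2n^2\ln n}$, since $2(1/3-0.05)^2>0.16$. A union bound over all inputs shows that some fixed list of $t$ strings has, for every input, at most a $1/3$ fraction of failing strings. The parties agree on this list in advance. Alice picks a random index and sends it first, which costs $\lceil\log_2 t\rceil=O(\log n)$ bits, and then both run the protocol with the string of that index. The success probability is at least $2/3$. $\blacksquare$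

## A uniformly random marriage has at most about $n^2/3$ blocking pairs

The proof of Theorem 3 rests on two facts about one random experiment. Fix preferences, let $n\ge2$, and let $\mu$ be a uniformly random marriage.

**Lemma 6.** $\mathbb E f(\mu)\le\frac{n^2}3-\frac n6$, with equality if $r_w(m)=r_m(w)$ for all pairs.

*Proof.* Fix $(w,m)$ and put $r=r_w(m)$, $s=r_m(w)$. The pair blocks exactly if $\mu(w)$ is one of the $n-r$ men that $w$ likes less than $m$, and $\mu(m)$ is one of the $n-s$ women that $m$ likes less than $w$. For $m'\ne m$ and $w'\ne w$ we have $\Pr[\mu(w)=m',\ \mu(w')=m]=\frac1{n(n-1)}$. So the pair blocks with probability $\frac{(n-r)(n-s)}{n(n-1)}$. By the inequality $xy\le\frac{x^2+y^2}2$, which is an equality for $x=y$,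
$$\mathbb Ef(\mu)\le\frac1{n(n-1)}\sum_{(w,m)}\frac{(n-r_w(m))^2+(n-r_m(w))^2}2=\frac{n\sum_{j=0}^{n-1}j^2}{n(n-1)}=\frac{n(2n-1)}6 ,\tag{2}$$
since along each list the numbers $n-r$ run through $0,\dots,n-1$, and $\sum_{j=0}^{n-1} j^2=\frac{(n-1)n(2n-1)}6$. $\blacksquare$

In the $n=2$ example above the two marriages have $0$ and $2$ blocking pairs; the average is $1=\frac43-\frac13$, as (2) predicts.

**Lemma 7.** For $\eta>0$ and either sign, $\Pr[\pm(f(\mu)-\mathbb Ef(\mu))\ge\eta n^2]\le e^{-\eta^2n/8}$.

*Proof.* Recall the Azuma–Hoeffding inequality: if the $j$th increment of a martingale lies, given the past, in an interval of length $c_j$, then the probability that the total increment is at least $\lambda$ is at most $\exp(-2\lambda^2/\sum c_j^2)$, and similarly for the lower tail.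

If two women exchange spouses, only pairs containing one of these $2$ women or their $2$ men can change status, so $f$ changes by at most $4n$. Reveal $\mu(w_1),\mu(w_2),\dots,\mu(w_n)$ one at a time, and consider the martingale of conditional expectations of $f$. Given $\mu(w_1),\dots,\mu(w_{j-1})$, let $x,y$ be two possible values of $\mu(w_j)$. Composing $\mu$ with the transposition $(x\,y)$ of men is a measure-preserving bijection between the marriages with $\mu(w_j)=x$ and those with $\mu(w_j)=y$. It respects the past, since neither $x$ nor $y$ has been used, and it exchanges the spouses of two women. So the two conditional expectations differ by at most $4n$, and the increment lies in an interval of length $4n$. With $\lambda=\eta n^2$ and $\sum c_j^2=16n^3$ the bound is $e^{-2\eta^2n^4/(16n^3)}=e^{-\eta^2n/8}$. $\blacksquare$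

## Proof of Theorem 3: the threshold $1/3$

**Step 1: part (a), output a random marriage.** Let $\varepsilon>1/3$. The public coins choose a uniform marriage, which is output. If $f(\mu)>\varepsilon n^2$, then by Lemma 6 $f(\mu)-\mathbb Ef(\mu)\ge(\varepsilon-\frac13)n^2$. By Lemma 7 this has probability at most $e^{-(\varepsilon-1/3)^2n/8}$, which is at most $1/3$ once $n\ge8\ln3/(\varepsilon-\frac13)^2$. No bits are sent.

**Step 2: part (b), a hidden shift instance makes every fixed marriage bad.** Let $\varepsilon<1/3$. The upper bound is Theorem 1. For the lower bound, let $\sigma:W\to\mathbb Z_n$ and $\tau:M\to\mathbb Z_n$ be independent uniform bijections, and set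
$$r_w(m)=r_m(w)=1+\big((\sigma(w)+\tau(m))\bmod n\big).$$
For fixed $w$ this is a bijection in $m$, and conversely, so these are valid strict preferences. Fix a marriage $\mu$, viewed as a map $W\to M$. Relabelling by $\sigma$ and $\tau$ turns the input into the shift instance and $\mu$ into the permutation $\tau\mu\sigma^{-1}$ of $\mathbb Z_n$. So $f(\mu)=f_0(\tau\mu\sigma^{-1})$, where $f_0$ counts blocking pairs in the shift instance. Since $\tau$ is uniform and independent of $\sigma$, the permutation $\tau\mu\sigma^{-1}$ is uniform. The shift instance has equal mutual ranks, so Lemma 6 holds with equality, and Lemma 7 gives, once $\varepsilon+\frac1{6n}<\frac13$,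
$$\Pr[f(\mu)\le\varepsilon n^2]\le\exp\!\Big(-\big(\tfrac13-\varepsilon-\tfrac1{6n}\big)^2\tfrac n8\Big).\tag{3}$$

**Step 3: count the outputs.** Take a protocol of cost $C$. Averaged over the random input above and its coins, it succeeds with probability at least $2/3$, so we may fix all its coins so that it succeeds with probability at least $2/3$ over the input. It now has at most $2^C$ transcripts, hence at most $2^C$ possible outputs. When it succeeds, one of these marriages has $f\le\varepsilon n^2$. By (3) and a union bound, $\frac23\le2^C\exp(-(\frac13-\varepsilon-\frac1{6n})^2\frac n8)$, that is,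
$$C\ge\frac{\log_2e}8\Big(\frac13-\varepsilon-\frac1{6n}\Big)^2n-\log_2\tfrac32=\Omega_\varepsilon(n).\qquad\blacksquare$$

## Counting outputs cannot see the factor $1/\varepsilon$

For Theorem 2 one first tries the same argument with a cleverer input distribution. It derives $\frac23\le2^C\max_\mu\Pr[f(\mu)\le\varepsilon n^2]$. But every input has a stable marriage, so $\sum_\mu\Pr[f(\mu)\le\varepsilon n^2]\ge1$, and the maximum is at least $1/n!$. The bound on $C$ can thus never exceed $\log_2n!\le n\log_2n$, whatever the distribution. For $\varepsilon=3/n$ we want a constant times $n^2$. The output is too short to account for the cost; we must show that *finding* the output requires learning something about each of the roughly $n^2$ pairs. This calls for an information argument, pair by pair.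

## Dummies: a marriage must find pairs with $x=y=1$

From here until the end of the proof of Theorem 2, $3/n\le\varepsilon\le1/18000$. Let $p=\lfloor n/2\rfloor$. Then $n\le3p$, so $\varepsilon\ge3/n\ge1/p$, and in particular $p\ge18000$.

There are $p$ *real* women, $p$ *real* men, and $n-p\ge p$ *dummies* of each sex. Let $I$ be the set of the $p^2$ pairs $i=(w,m)$ of a real woman and a real man. Alice holds $x\in\{0,1\}^I$ and Bob holds $y\in\{0,1\}^I$. The preferences are as follows, with ties broken by index.

* Real woman $w$: the real men $m$ with $x_{wm}=1$, then the dummy men, then the other real men.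
* Real man $m$: the real women $w$ with $y_{wm}=1$, then the dummy women, then the other real women.
* Dummy women: the real men, then the dummy men. Dummy men: the real women, then the dummy women.

So the women's lists depend on $x$ only and the men's on $y$ only.

*Example.* For one real and one dummy of each sex, $w,m,w',m'$, consider the marriage $\{(w,m),(w',m')\}$. If $x=y=1$ it is stable, as everyone real has the first choice. If $y=0$, then $m$ prefers $w'$ to $w$ and $w'$ prefers $m$ to $m'$, so $(w',m)$ blocks; if $x=0$, then $(w,m')$ blocks. The marriage $\{(w,m'),(w',m)\}$ is blocked by $(w,m)$ exactly if $x=y=1$. So in a stable marriage $w$ and $m$ are a couple exactly if $x=y=1$.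

Let $\mu$ be a marriage with $f(\mu)\le\varepsilon n^2$. Let $L$ be the set of its real–real couples, $G=\{i\in L:x_i=y_i=1\}$, and $U_W,U_M$ the sets of real women and real men married to dummies. Then $|U_W|=|U_M|=p-|L|$.

**Lemma 8.** (A) $|L\setminus G|\le\sqrt\varepsilon\,n$. (B) At most $\varepsilon n^2$ pairs $(w,m)\in U_W\times U_M$ have $x_{wm}=y_{wm}=1$.

*Proof.* (A) Of the $n-p$ dummy women, $p-|L|$ are married to real men. So $(n-p)-(p-|L|)\ge|L|$ of them are married to dummy men. Let $(w,m)\in L$ have $y_{wm}=0$. Then $m$ prefers every dummy woman to $w$, and each dummy woman married to a dummy man prefers $m$ to her husband. This gives at least $|L|$ blocking pairs that contain $m$ and a dummy woman. If $(w,m)\in L$ has $x_{wm}=0$, there are in the same way at least $|L|$ blocking pairs that contain $w$ and a dummy man. Blocking pairs found for different couples, or of the two kinds, are different. Each couple in $L\setminus G$ gives at least $|L|$ of them, so $|L\setminus G|^2\le|L\setminus G|\cdot|L|\le\varepsilon n^2$.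

(B) If $x_{wm}=y_{wm}=1$, then $w$ prefers $m$ to any dummy and $m$ prefers $w$ to any dummy, so $(w,m)$ blocks $\mu$. $\blacksquare$

## A random input with a density $q=300\varepsilon$ of ones

We want an input on which, by Lemma 8(B), few real people can be married to dummies, so that $G$ must be large; yet pairs with $x=y=1$ should be rare. Let $q=300\varepsilon\le1/60$. Independently for each $i\in I$:

* with probability $q$: $D_i=*$ and $(X_i,Y_i)=(1,1)$;
* with probability $\frac{1-q}2$: $D_i=\mathsf A$, $X_i$ is a uniform bit, $Y_i=0$;
* with probability $\frac{1-q}2$: $D_i=\mathsf B$, $X_i=0$, $Y_i$ is a uniform bit.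

Then $\Pr[(X_i,Y_i)=(1,1)]=q$ and $\Pr[(X_i,Y_i)=(0,0)]=\frac{1-q}2$. The bits $X_i$ and $Y_i$ are not independent, but given $D=(D_i)_{i\in I}$ all the $X_i$ and $Y_i$ are mutually independent. This is what $D$ is for.

**Lemma 9.** With probability at least $0.99$, for every set $U$ of real women and every set $V$ of real men with $|U|=|V|=u:=\lceil p/4\rceil$, more than $\varepsilon n^2$ pairs of $U\times V$ have $X_i=Y_i=1$.

*Proof.* For fixed $U,V$ the number of such pairs is binomial with mean $qu^2$. By Chernoff's bound $\Pr[N\le\lambda/2]\le e^{-\lambda/8}$ for a binomial $N$ of mean $\lambda$, it is at most $qu^2/2$ with probability at most $e^{-qu^2/8}\le e^{-qp^2/128}\le e^{-2.34p}$, where we used $q=300\varepsilon\ge300/p$. There are at most $2^p\cdot2^p=4^p\le e^{1.39p}$ choices of $(U,V)$, so some choice fails with probability at most $e^{-0.9p}<0.01$. Otherwise all counts exceed $qu^2/2\ge\frac{300}{32}\varepsilon p^2>9\varepsilon p^2\ge\varepsilon n^2$. $\blacksquare$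

Now take a protocol as in Theorem 2, of cost $C$. Let $R$ be its public coins, $\Pi$ its transcript and $\mu$ its output on the random input, and let $F_i$ be the event that $i$ is a couple of $\mu$. With probability at least $\frac23-0.01$ both $f(\mu)\le\varepsilon n^2$ and the event of Lemma 9 occur. Then $p-|L|<u$, since otherwise we could choose $U\subseteq U_W$, $V\subseteq U_M$ of size $u$ and contradict Lemma 8(B). As $p-|L|$ is an integer, $p-|L|\le u-1<p/4$. With Lemma 8(A),
$$|G|=|L|-|L\setminus G|>\tfrac34p-\sqrt\varepsilon\,n\ge\tfrac34p-3\sqrt\varepsilon\,p\ge\tfrac p2,$$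
because $3\sqrt\varepsilon\le3/\sqrt{18000}<0.03$. Hence
$$\sum_i\Pr[F_i\wedge X_i=Y_i=1]=\mathbb E|G|\ge(\tfrac23-0.01)\tfrac p2\ge0.3\,p,\qquad\sum_i\Pr[F_i]=\mathbb E|L|\le p .$$
Dividing by the probabilities of $(1,1)$ and of $(0,0)$, and writing $\Pr[\,\cdot\mid xy]$ for conditioning on $(X_i,Y_i)=(x,y)$, we get
$$\sum_i\Pr[F_i\mid11]\ge\frac{0.3\,p}q,\qquad\sum_i\Pr[F_i\mid00]\le\frac{2p}{1-q}.\tag{4}$$
The first sum is larger than the second by a factor of order $1/q$. So the transcript must distinguish $(1,1)$ from $(0,0)$ at many coordinates. It remains to charge bits for this.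

## Hellinger distance of transcripts

For probability distributions $P,Q$ on a finite set let
$$h^2(P,Q)=1-\sum_\pi\sqrt{P(\pi)Q(\pi)}=\tfrac12\sum_\pi\big(\sqrt{P(\pi)}-\sqrt{Q(\pi)}\big)^2 .$$
Up to the factor $1/\sqrt2$, $h$ is the Euclidean distance of the vectors $\sqrt P$ and $\sqrt Q$, so it is a metric. For instance, for $P=(1,0)$ and $Q=(\frac12,\frac12)$ we get $h^2=1-\frac1{\sqrt2}$.

**Lemma 10.** (A) If $Z$ is a uniform bit and $\Phi$ has law $P^{(Z)}$ given $Z$, then $I(Z;\Phi)\ge h^2(P^{(0)},P^{(1)})$. (B) If $P_{xy}(\pi)=f_x(\pi)g_y(\pi)$ for $x,y\in\{0,1\}$, then $h(P_{10},P_{01})=h(P_{00},P_{11})$. (C) For every event $F$, $h^2(P,Q)\ge\frac12\big(\sqrt{P(F)}-\sqrt{Q(F)}\big)^2$.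

Parts (A) and (B) are standard; see Bar-Yossef, Jayram, Kumar, Sivakumar, *J. Comput. Syst. Sci.* 68 (2004). Part (B) is called *cut and paste*.

*Proof.* (A) Let $H_2$ be the binary entropy function in bits. We first show $H_2(t)\le2\sqrt{t(1-t)}$ on $[0,1]$, an inequality for which one may also consult Lin 1991. Put $\varphi(t)=2\sqrt{t(1-t)}-H_2(t)$. It is symmetric about $\frac12$, and $\varphi(0)=\varphi(\frac12)=0$. We compute
$$\varphi'(t)=\frac{1-2t}{\sqrt{t(1-t)}}-\log_2\frac{1-t}t,\qquad\varphi''(t)=-\frac1{2(t(1-t))^{3/2}}+\frac1{\ln2\cdot t(1-t)} .$$
So $\varphi''(t)>0$ exactly if $\sqrt{t(1-t)}>\frac{\ln2}2$. As $\frac{\ln 2}2<\frac12$, there is $t_0\in(0,\frac12)$ such that $\varphi$ is concave on $[0,t_0]$ and convex on $[t_0,\frac12]$. Since $\varphi'(\frac12)=0$, convexity gives $\varphi'\le0$ on $[t_0,\frac12]$, so $\varphi\ge\varphi(\frac12)=0$ there. On $[0,t_0]$, $\varphi$ is concave and nonnegative at both ends, so it is nonnegative.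

Now let $\bar P=\frac12(P^{(0)}+P^{(1)})$ be the law of $\Phi$. Given $\Phi=\pi$, the probability of $Z=0$ is $t=t(\pi)=P^{(0)}(\pi)/(2\bar P(\pi))$. Hence
$$I(Z;\Phi)=H(Z)-H(Z\mid\Phi)=\sum_\pi\bar P(1-H_2(t))\ge\sum_\pi\bar P\big(1-2\sqrt{t(1-t)}\big)=1-\sum_\pi\sqrt{P^{(0)}P^{(1)}},$$
because $2\bar P\sqrt{t(1-t)}=\sqrt{P^{(0)}P^{(1)}}$.

(B) Both $P_{10}P_{01}$ and $P_{00}P_{11}$ equal $f_0f_1g_0g_1$ at every $\pi$.

(C) Keep only the terms $\pi\in F$ in $\frac12\sum(\sqrt P-\sqrt Q)^2$. By the reverse triangle inequality in $\ell_2$ (that is, Cauchy–Schwarz), the remaining sum is at least $\frac12(\sqrt{P(F)}-\sqrt{Q(F)})^2$. $\blacksquare$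

## Proof of Theorem 2: charging bits to pairs

Recall $I(U;V\mid E)=H(U\mid E)-H(U\mid V,E)$. Write $Z_i=(X_i,Y_i)$.

**Step 1: split the cost over coordinates.** For fixed public coins there are at most $2^C$ transcripts, so $C\ge H(\Pi\mid D,R)\ge I(\Pi;XY\mid D,R)$. Number the coordinates of $I$. By the chain rule,
$$I(\Pi;XY\mid D,R)=\sum_i\big[H(Z_i\mid Z_{<i},D,R)-H(Z_i\mid\Pi,Z_{<i},D,R)\big].$$
Given $(D,R)$ the $Z_i$ are independent, so the first term is $H(Z_i\mid D,R)$. Dropping a condition in the second term only increases the entropy. Therefore
$$C\ge\sum_iI(\Pi;X_iY_i\mid D,R).\tag{5}$$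

**Step 2: the transcript law has product form.** Fix $i$, fix $D_{-i}=d$ (the values of $D$ off $i$) and $R=r$. Let $P_{xy}=P_{xy}^{i,d,r}$ be the law of $\Pi$ when $(X_i,Y_i)=(x,y)$ and the other coordinates are drawn given $d$. For fixed $r$, each node on the path to a leaf $\pi$ puts a condition on what its owner knows. So $\pi$ is reached exactly if Alice's data (input and private coins) lie in some set $\mathcal A_\pi$ and Bob's data lie in some set $\mathcal B_\pi$; this is the rectangle property. Given $d$, Alice's other coordinates and Bob's other coordinates are independent, and they act as additional private randomness. Hence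
$$P_{xy}(\pi)=f_x(\pi)\,g_y(\pi),$$
where $f_x(\pi)$ is the probability that Alice's data lie in $\mathcal A_\pi$ when $X_i=x$, and $g_y(\pi)$ is defined likewise for Bob.

**Step 3: bound one term of (5) by the distance between $P_{00}$ and $P_{11}$.** Given $D_{-i}=d$, $R=r$ and $D_i=\mathsf A$, we have $Y_i=0$ and $X_i$ is a uniform bit, so the information is at least $h^2(P_{00},P_{10})$ by Lemma 10(A). Given $D_i=\mathsf B$ it is at least $h^2(P_{00},P_{01})$, and given $D_i=*$ it is at least $0$. The input never lets a party with uniform bit face a $1$ on the other side, so $P_{11}$ is not compared with $P_{00}$ directly. Cut and paste makes the comparison: by Lemma 10(B) and the triangle inequality,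
$$h^2(P_{00},P_{11})=h^2(P_{10},P_{01})\le2h^2(P_{00},P_{10})+2h^2(P_{00},P_{01}).$$
Since $D_i$ is independent of $(D_{-i},R)$,
$$I(\Pi;X_iY_i\mid D,R)\ge\tfrac{1-q}2\,\mathbb E_{d,r}\big[h^2(P_{00},P_{10})+h^2(P_{00},P_{01})\big]\ge\tfrac{1-q}4\,\mathbb E_{d,r}\,h^2(P_{00},P_{11}).\tag{6}$$

**Step 4: bring in the couples.** Given $r$, the output is a function of the transcript, so $F_i$ is an event about $\Pi$. With (5), (6) and Lemma 10(C),
$$C\ge\frac{1-q}8\sum_i\mathbb E_{d,r}\Big(\sqrt{P^{i,d,r}_{11}(F_i)}-\sqrt{P^{i,d,r}_{00}(F_i)}\Big)^2 .$$
Read the right side as the square of the distance of two vectors indexed by $(i,d,r)$, with the weight of $(d,r)$. Since $(D_{-i},R)$ is independent of $(X_i,Y_i)$, we have $\mathbb E_{d,r}P^{i,d,r}_{xy}(F_i)=\Pr[F_i\mid xy]$. So by (4) the squared norms of the two vectors are at least $0.3p/q$ and at most $2p/(1-q)$. The reverse triangle inequality gives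
$$C\ge\frac{1-q}8\Big(\sqrt{\tfrac{0.3\,p}q}-\sqrt{\tfrac{2p}{1-q}}\Big)^2,\tag{7}$$
provided the bracket is positive, which Step 5 confirms.

**Step 5: constants.** As $q\le\frac1{60}$, we have $\frac2{1-q}\le2.04$ and $\frac{0.3}q\ge18$. So the second root is at most $\sqrt{2.04/18}\le0.34$ times the first. The bracket is at least $0.66\sqrt{0.3p/q}$, and its square is at least $0.12\,p/q$. Therefore
$$C\ge\frac{59}{60}\cdot\frac{0.12}8\cdot\frac pq\ge\frac p{70q}=\frac p{21000\,\varepsilon}\ge\frac n{63000\,\varepsilon}.$$

**Step 6: very small $\varepsilon$.** Let $n\ge54000$ and $\varepsilon\le3/n$. A protocol for $\varepsilon$ is also a protocol for $\varepsilon'=3/n\le\frac1{18000}$. So $C\ge\frac n{63000\,\varepsilon'}=\frac{n^2}{189000}$. In particular this holds for $\varepsilon=3/n$, where $3n$ blocking pairs are allowed. $\blacksquare$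

Step 4 used that the output can be read off the transcript and the public coins. If only one party is required to know the output, that party can announce it with $\lceil\log_2n!\rceil$ extra bits, so in that weaker model the lower bound holds up to subtracting $\lceil\log_2n!\rceil$.
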